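
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Area minimizing discs in asymptotic cones of spaces\\ with quadratic Dehn function}


\begin{abstract}
Let $X$ be a complete length space whose Lipschitz Dehn function grows at most quadratically. We prove that every rectifiable Jordan curve in every asymptotic cone of $X$ bounds an area minimizing disc, whatever the constant in the quadratic bound. For proper geodesic $X$ and the constant $\frac1{4\pi}$ this is part of a theorem of Wenger, and the result answers the question whether the constant can be enlarged. More generally, in an arbitrary ultralimit of complete metric spaces every rectifiable Jordan curve that bounds a Sobolev disc bounds an area minimizing one, and this disc can be chosen to be infinitesimally $\sqrt2$-quasiconformal, with $\sqrt2$ optimal. The conformal parametrization in Wenger's theorem, on the other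 hand, is lost for every constant larger than $\frac1{4\pi}$. The main tool is the countable saturation of ultralimits.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $(X,d)$ be a complete metric space and let $\overline D$ be the closed unit disc in $\mathbb R^2$. The Lipschitz filling area of a Lipschitz curve $c\colon S^1\to X$ is
\[
\operatorname{Fill\,Area}^{\operatorname{Lip}}(c)=\inf\{\operatorname{Area}(v): v\colon\overline D\to X\text{ Lipschitz},\ v|_{S^1}=c\},
\]
where $\operatorname{Area}$ is the parametrized Hausdorff area, recalled in Subsection~\ref{sub:sobolev}. The Lipschitz Dehn function of $X$ is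
\[
\delta^{\operatorname{Lip}}_X(r)=\sup\{\operatorname{Fill\,Area}^{\operatorname{Lip}}(c): c\colon S^1\to X\text{ Lipschitz},\ \ell(c)\le r\},\qquad r\ge0,
\]
where $\ell(c)$ is the length of $c$. It measures how hard it is to fill loops. If $d$ is replaced by $r^{-1}d$, lengths are divided by $r$ and areas by $r^2$, so
\[
\delta^{\operatorname{Lip}}_{(X,r^{-1}d)}(t)=r^{-2}\,\delta^{\operatorname{Lip}}_X(rt).
\]
Hence a bound $\limsup_{r\to\infty}\delta_X^{\operatorname{Lip}}(r)/r^2\le C$ says that the rescaled spaces $(X,r^{-1}d)$ satisfy, in the limit $r\to\infty$, the isoperimetric inequality ``$\text{area}\le C\cdot\text{length}^2$''.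

The place where this limit can be studied is an \emph{asymptotic cone} $X_\omega=\lim_\omega(X,r_n^{-1}d,p_n)$: the ultralimit along a non-principal ultrafilter $\omega$ on $\mathbb N$, for scales $r_n\to\infty$ and basepoints $p_n\in X$. (Ultralimits are recalled in Subsection~\ref{sub:ultra}.) A natural problem there is Plateau's: does a rectifiable Jordan curve in $X_\omega$ bound a disc of least area? The direct method asks for a limit of a minimizing sequence. But an asymptotic cone is complete and in general neither proper nor separable, so nothing forces a minimizing sequence to converge. Wenger proved the following.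

\begin{theorem}[Wenger \cite{W}]\label{thm:wenger}
Let $X$ be a proper geodesic metric space with
\[
\limsup_{r\to\infty}\frac{\delta_X^{\operatorname{Lip}}(r)}{r^2}\le\frac1{4\pi},
\]
and let $X_\omega$ be an asymptotic cone of $X$. Then every rectifiable Jordan curve in $X_\omega$ bounds an area minimizing disc, which moreover can be chosen to be parametrized conformally.
\end{theorem}

The following question is posed in \cite{W}.

\begin{question}
Does the existence part of Theorem~\ref{thm:wenger} remain true when $\frac1{4\pi}$ is replaced by a strictly bigger constant? That is, is there $C>\frac1{4\pi}$ such that, for every proper geodesic $X$ with $\limsup_{r\to\infty}\delta_X^{\operatorname{Lip}}(r)/r^2\le C$, every rectifiable Jordan curve in every asymptotic cone of $X$ bounds an area minimizing disc?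
\end{question}

The constant $\frac1{4\pi}$ is Euclidean: a round circle of length $r$ in the plane bounds a disc of area $r^2/4\pi$. A simple class of examples beyond it is that of the normed planes. A plane with a norm close to the Euclidean one has $\delta^{\operatorname{Lip}}(r)\le Cr^2$ with $C$ close to $\frac1{4\pi}$ (Section~\ref{sec:normed}). It is proper and isometric to all its rescalings, hence isometric to all its asymptotic cones, and minimizing sequences in it can be made to converge. Existence is therefore not in danger. Conformality, however, fails at once if the norm does not come from an inner product: no invertible linear map $Du_z$ pulls such a norm back to a multiple of the Euclidean norm. So one may guess that $\frac1{4\pi}$ matters for the conformal parametrization and not for existence. This is what we prove. The point is to replace properness of the cone, and the tool is a form of completeness that every ultralimit has, countable saturation.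

\subsection{Sobolev discs, area, and the Plateau problem}\label{sub:sobolev}

Let $Y$ be a complete metric space and $D$ the open unit disc. A measurable map $u\colon D\to Y$ with essentially separable image belongs to $L^2(D,Y)$ if $d(y_0,u(\cdot))\in L^2(D)$ for some (equivalently every) $y_0\in Y$. It belongs to $W^{1,2}(D,Y)$ if moreover there is $g\in L^2(D)$ such that for every $y\in Y$ the function
\[
u_y:=d(y,u(\cdot))
\]
lies in the classical space $W^{1,2}(D)$ and $|\nabla u_y|\le g$ almost everywhere. This is the Sobolev space in the sense of Reshetnyak. We use the following standard facts.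

\emph{Trace.} Every $u\in W^{1,2}(D,Y)$ has a trace $\operatorname{tr}u\in L^2(S^1,Y)$: for a.e.\ $v\in S^1$ the map $t\mapsto u(tv)$ has an absolutely continuous representative on $[1/2,1)$, and $\operatorname{tr}u(v)$ is its limit as $t\to1$. If $u$ extends continuously to $\overline D$, then $\operatorname{tr}u$ is the restriction of the extension to $S^1$.

\emph{Metric derivative.} For a.e.\ $z\in D$ there is a unique seminorm $\operatorname{md}u_z$ on $\mathbb R^2$, the approximate metric derivative, with
\[
\operatorname{ap}\lim_{z'\to z}\frac{d(u(z'),u(z))-\operatorname{md}u_z(z'-z)}{|z'-z|}=0 .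
\]

\emph{Area.} For a seminorm $s$ on $\mathbb R^2$ put $\mathbf J(s)=\pi/\mathcal L^2(\{x:s(x)\le1\})$ if $s$ is a norm and $\mathbf J(s)=0$ otherwise, so that the unit ball of a norm receives area $\pi$. The parametrized Hausdorff area of $u$ is
\[
\operatorname{Area}(u)=\int_D\mathbf J(\operatorname{md}u_z)\,dz .
\]
For Lipschitz maps $\overline D\to Y$ this is the area used in the definition of the Dehn function. For an injective Lipschitz map it is the Hausdorff $2$-measure of the image.

We also put $|s|=\max_{|w|=1}s(w)$ and define the energy of $u$ by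
\[
g_u(z)=|\operatorname{md}u_z|,\qquad E(u)=\int_Dg_u^2 .
\]

Let $\Gamma\subset Y$ be a rectifiable Jordan curve. A \emph{weakly monotone parametrization} of $\Gamma$ is a uniform limit of homeomorphisms $S^1\to\Gamma$. Let $\Lambda(\Gamma,Y)$ be the set of $u\in W^{1,2}(D,Y)$ whose trace has a representative that is a weakly monotone parametrization of $\Gamma$. We say that $\Gamma$ \emph{bounds an area minimizing disc} if some $u\in\Lambda(\Gamma,Y)$ satisfies
\[
\operatorname{Area}(u)=\inf\{\operatorname{Area}(u'):u'\in\Lambda(\Gamma,Y)\}<\infty .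
\]
The disc $u$ is \emph{conformal} if $\operatorname{md}u_z=\lambda(z)|\cdot|$ for a.e.\ $z$, with some $\lambda(z)\ge0$.

\subsection{Results}

\begin{theorem}\label{thm:cones}
Let $X$ be a complete length space with $\limsup_{r\to\infty}\delta_X^{\operatorname{Lip}}(r)/r^2\le C<\infty$, and let $X_\omega$ be any asymptotic cone of $X$. Then every rectifiable Jordan curve $\Gamma\subset X_\omega$ bounds an area minimizing disc, of area at most $C\,\ell(\Gamma)^2$.
\end{theorem}

Proper geodesic spaces are complete length spaces, so the answer to the question is \emph{yes}: every finite $C>\frac1{4\pi}$ has the required property. The theorem is a consequence of a statement without any isoperimetric hypothesis.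

\begin{theorem}\label{thm:ultra}
Let $Y=\lim_\omega(X_n,d_n,p_n)$ be an ultralimit of arbitrary complete pointed metric spaces, and let $\Gamma\subset Y$ be a rectifiable Jordan curve with $\Lambda(\Gamma,Y)\neq\emptyset$. Then $\Gamma$ bounds an area minimizing disc $u$ in $Y$. It can be chosen so that for a.e.\ $z$ either $s_z:=\operatorname{md}u_z=0$, or $s_z$ is a norm with
\[
\max_{|w|=1}s_z(w)\le\sqrt2\min_{|w|=1}s_z(w);
\]
moreover $s_z$ is a multiple of the Euclidean norm at a.e.\ $z$ where $s_z$ comes from an inner product.
\end{theorem}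

\begin{theorem}\label{thm:sharp}
For every $C>\frac1{4\pi}$ there is a proper geodesic space $X$ with $\delta_X^{\operatorname{Lip}}(r)\le Cr^2$ for all $r\ge0$ such that in no asymptotic cone of $X$ does a rectifiable Jordan curve bound a conformal area minimizing disc. Moreover, the constant $\sqrt2$ in Theorem~\ref{thm:ultra} is optimal.
\end{theorem}

Together with Theorem~\ref{thm:wenger}, these results show that existence holds for all finite $C$, while $\frac1{4\pi}$ is the exact threshold for the conformal parametrization.

\subsection{The idea in the smallest case: midpoints}\label{sub:idea}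

Replace the Plateau problem by the simplest limiting problem. Suppose that two points $a,b$ of a complete metric space $Y$ have approximate midpoints: for every $k\ge1$ there is $y_k\in Y$ whose distances to $a$ and to $b$ differ from $\frac12d(a,b)$ by at most $\frac1k$. Is there an exact midpoint?

In general not. Join $a$ and $b$ by arcs $I_k$ of length $1+\frac1k$, $k\ge1$, and take the length metric. A Cauchy sequence either has a subsequence in one compact arc or approaches $\{a,b\}$, so the space is complete. We have $d(a,b)=1$, and the middle points of the arcs are approximate midpoints. But a point at distance $\frac12$ from both $a$ and $b$ would lie on some $I_k$ at arc distance $\frac12$ from both ends, and $I_k$ is too long for that.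

Now let $Y=\lim_\omega(X_n,d_n,p_n)$ be an ultralimit. Then an exact midpoint exists. We find it in two steps.

\emph{The limit exists in a bigger space.} Let $\hat Y\supset Y$ be the ultralimit of the constant sequence $(Y,d,a)$. The class $\hat y=[(y_k)_k]\in\hat Y$ has distance exactly $\frac12d(a,b)$ to $a$ and to $b$.

\emph{It can be moved back.} Write $a=[(a_n)]$, $b=[(b_n)]$ and $y_k=[(x_n^k)_n]$ with $a_n,b_n,x_n^k\in X_n$. The set $N_k$ of all $n\ge k$ for which $d_n(a_n,x_n^k)$ and $d_n(b_n,x_n^k)$ differ from $\frac12d(a,b)$ by at most $\frac2k$ belongs to $\omega$. Let $k(n)$ be the largest $k\le n$ with $n\in N_k$ (and $k(n)=0$, $x_n^0=p_n$ if there is none). Then $k(n)\ge k$ for all $n\in N_k$, so $\lim_\omega k(n)=\infty$, and $y=[(x_n^{k(n)})_n]\in Y$ is an exact midpoint.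

For discs the same two steps work. A minimizing sequence, suitably reparametrized, has a limit disc $\hat u$ in $\hat Y$. Its essential image is separable, hence governed by countably many points and their mutual distances. The diagonal argument above handles countably many distances as easily as two. It gives an isometric embedding into $Y$ of a closed separable set that contains $\Gamma$ and almost all values of $\hat u$, and this embedding fixes $\Gamma$. Composing $\hat u$ with it produces a minimizer in $Y$.

\subsection{Organization}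

Section~\ref{sec:tools} collects the facts we use. Section~\ref{sec:sobolev} shows that energy, area and trace of a Sobolev disc are encoded in countably many distance functions. A minimizing sequence of discs has bounded area, but compactness needs bounded energy and equicontinuous boundary values. These are provided by reparametrization in Sections~\ref{sec:energy} and~\ref{sec:boundary}. Section~\ref{sec:limits} constructs limits of discs along $\omega$ and proves lower semicontinuity of the area; it allows the target spaces to vary. Section~\ref{sec:saturation} moves separable sets from $\hat Y$ back to $Y$. Theorem~\ref{thm:ultra} follows in Section~\ref{sec:proofultra}. In Section~\ref{sec:proofcones} the Dehn function is used, once, to show $\Lambda(\Gamma,X_\omega)\ne\emptyset$, which gives Theorem~\ref{thm:cones}. Section~\ref{sec:normed} treats normed planes and Theorem~\ref{thm:sharp}.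

\section{Conventions and facts used}\label{sec:tools}

\subsection{Ultralimits}\label{sub:ultra}

Throughout, $\omega$ is a non-principal ultrafilter on $\mathbb N$, and ``for $\omega$-a.a.\ $n$'' means for all $n$ in some set belonging to $\omega$. Every set in $\omega$ is infinite, $\omega$ is closed under finite intersections, and every bounded real sequence has a limit along $\omega$. For complete pointed metric spaces $(X_n,d_n,p_n)$ the ultralimit $\lim_\omega(X_n,d_n,p_n)$ is the set of classes $[(x_n)]$ of sequences $x_n\in X_n$ for which $d_n(x_n,p_n)$ is bounded for $\omega$-a.a.\ $n$, with distance $d([(x_n)],[(x_n')])=\lim_\omega d_n(x_n,x_n')$; sequences at distance $0$ are identified. Only the terms $x_n$ for $\omega$-a.a.\ $n$ matter. The ultralimit is a complete metric space. The diagonal argument of Subsection~\ref{sub:idea} will be used in this form.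

\begin{lemma}\label{lem:diag}
Let $N_m\in\omega$ with $N_m\subset\{n:n\ge m\}$ for $m=1,2,\dots$. Put $m(n)=\max\{m:n\in N_m\}$, and $m(n)=0$ if $n$ lies in no $N_m$. Then $\lim_\omega m(n)=\infty$, and $n\in N_{m(n)}$ whenever $m(n)\ge1$.
\end{lemma}

\begin{proof}
The maximum exists because $n\in N_m$ forces $m\le n$, and $\{n:m(n)\ge m\}\supset N_m\in\omega$ for every $m$.
\end{proof}

\subsection{Seminorms on the plane}

$\mathbf J$ is monotone: $s\le s'$ implies $\mathbf J(s)\le\mathbf J(s')$. Since $\{s\le1\}\supset\overline B(0,1/|s|)$ for $s\ne0$, we have $\mathbf J(s)\le|s|^2$. For linear $A\colon\mathbb R^2\to\mathbb R^2$ we have $\mathbf J(s\circ A)=|\det A|\,\mathbf J(s)$.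

\emph{John's theorem.} The ellipse $\mathcal E$ of maximal area in a symmetric convex body $K\subset\mathbb R^2$ is unique and centered at $0$, and $\mathcal E\subset K\subset\sqrt2\,\mathcal E$.

\emph{Burago--Ivanov \cite{BI}.} Let $V$ be a finite-dimensional normed space. The two-dimensional Hausdorff area density $A(a\wedge b)=\mathbf J(w\mapsto\|w_1a+w_2b\|)$ on simple bivectors extends to a convex function on $\Lambda^2V$.

\subsection{Uniformization}

For a smooth Riemannian metric $G$ on $\overline D$, that is, a smooth field of symmetric positive definite matrices, there is a smooth diffeomorphism $\varphi\colon\overline D\to\overline D$ with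
\begin{equation}\label{eq:unif}
D\varphi^T(G\circ\varphi)\,D\varphi=\lambda I
\end{equation}
for a function $\lambda>0$. Indeed, extend $G$ to a smooth metric on $\mathbb R^2$ equal to $I$ near infinity. The smooth case of the measurable Riemann mapping theorem gives a smooth diffeomorphism $f$ of $\mathbb R^2$ that is conformal from $G$ to the Euclidean metric. Let $R\colon D\to f(D)$ be a Riemann map. Since $\partial f(D)$ is a smooth Jordan curve, $R$ extends to a smooth diffeomorphism of the closures by the theorems of Painlev\'e and Kellogg--Warschawski. Put $\varphi=f^{-1}\circ R$.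

\subsection{Real-valued Sobolev functions}

\begin{itemize}
\item[(F1)] $C^\infty(\overline D)$ is dense in $W^{1,2}(D)$, and restriction to $S^1$ extends to a compact operator $\operatorname{tr}\colon W^{1,2}(D)\to L^2(S^1)$. For a.e.\ $v\in S^1$, $\operatorname{tr}h(v)$ is the limit as $t\to1$ of the absolutely continuous representative of $t\mapsto h(tv)$. There is a constant $c_0$ with $\|h\|_{L^2(D)}\le c_0(\|\nabla h\|_{L^2(D)}+\|\operatorname{tr}h\|_{L^2(S^1)})$. By density, $\operatorname{tr}(h\circ\varphi)=\operatorname{tr}h\circ\varphi|_{S^1}$ for smooth diffeomorphisms $\varphi$ of $\overline D$.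
\item[(F2)] For $h\in W^{1,2}(D)$ and $w\in\mathbb R^2$, we have $|h(z+w)-h(z)|\le\int_0^1|\nabla h(z+\tau w)\cdot w|\,d\tau$ for a.e.\ $z\in D\cap(D-w)$. For $h\in C^\infty(\overline D)$ this is the fundamental theorem of calculus. If $h_j\to h$ in $W^{1,2}(D)$ with $h_j$ smooth, both sides converge in $L^1(D\cap(D-w))$, because $z+\tau w\in D$ for such $z$ by convexity.
\item[(F3)] Every $h\in W^{1,2}(D)$ is approximately differentiable a.e., with derivative $\nabla h$.
\end{itemize}

\subsection{Measurability}

A map in $L^2(D,Y)$ is modified on a null set so that its image is separable. Then $(z,z')\mapsto d(u(z),u(z'))$ and, for $r>0$, $(z,w)\mapsto d(u(z+rw),u(z))$ are Lebesgue measurable, because $(z,w)\mapsto z+rw$ pulls null sets back to null sets. None of the statements below depends on the choice of representative.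

\section{Sobolev maps through countably many distance functions}\label{sec:sobolev}

The definition of $W^{1,2}(D,Y)$ involves the functions $u_y$ for all $y\in Y$. Since $u$ has essentially separable image, countably many of them should suffice, and they should determine the metric derivative. The next lemma says so. It is what makes both the passage to ultralimits and the transport by isometric embeddings possible.

\begin{lemma}\label{lem:md}
Let $u\in L^2(D,Y)$, let $A=\{y_1,y_2,\dots\}\subset Y$ be countable with $u(z)\in\overline A$ for a.e.\ $z$, and let $g\in L^2(D)$ be such that $u_{y_i}\in W^{1,2}(D)$ and $|\nabla u_{y_i}|\le g$ a.e.\ for all $i$. Put $m_w(z)=\sup_i|\nabla u_{y_i}(z)\cdot w|\le g(z)|w|$.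
\begin{enumerate}
\item[(1)] For every $w\in\mathbb R^2$ and a.e.\ $z\in D\cap(D-w)$,
$d(u(z+w),u(z))\le\int_0^1m_w(z+\tau w)\,d\tau$.
\item[(2)] $u\in W^{1,2}(D,Y)$, and $|\nabla u_y|\le g$ a.e.\ for every $y\in Y$.
\item[(3)] For a.e.\ $z$ we have $\operatorname{md}u_z(w)=m_w(z)$ for all $w$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Apply (F2) to all $u_{y_i}$. For a.e.\ $z$ both $u(z)$ and $u(z+w)$ lie in $\overline A$, and then $d(u(z+w),u(z))=\sup_i|u_{y_i}(z+w)-u_{y_i}(z)|$, as one sees by letting $y_i$ approach $u(z)$.

(2) By (1), $|u_y(z+w)-u_y(z)|\le|w|\int_0^1g(z+\tau w)\,d\tau$ for a.e.\ $z$, and $u_y\in L^2(D)$. So for a unit vector $e$ and $h\to0$ the difference quotients $(u_y(\cdot+he)-u_y)/h$ are bounded in absolute value by $\int_0^1g(\cdot+\tau he)\,d\tau$, which converges to $g$ in $L^2_{loc}(D)$. Hence the weak derivative $\partial_eu_y$ exists and $|\partial_eu_y|\le g$ a.e. Using countably many dense $e$ gives $|\nabla u_y|\le g$.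

(3) By (2), $\operatorname{md}u_z$ exists for a.e.\ $z$.

``$\ge$'': Let $z$ be a point where $\operatorname{md}u_z$ exists and all $u_{y_i}$ are approximately differentiable with derivative $\nabla u_{y_i}(z)$, see (F3). Fix $i$ and $\epsilon>0$. Since $|u_{y_i}(z')-u_{y_i}(z)|\le d(u(z'),u(z))$, we get
\[
|\nabla u_{y_i}(z)\cdot(z'-z)|\le\operatorname{md}u_z(z'-z)+\epsilon|z'-z|
\]
for $z'$ in a set of density one at $z$. Such a set contains points $z'\to z$ with $(z'-z)/|z'-z|$ converging to any prescribed unit vector. As both sides are homogeneous and continuous in $z'-z$ and $\epsilon$ is arbitrary, $|\nabla u_{y_i}(z)\cdot w|\le\operatorname{md}u_z(w)$ for all $w$.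

``$\le$'': Let $B_1$ be the unit ball, $0<\kappa<1$, $D'=B(0,1-\kappa)$, $0<r<\kappa$, and put
\[
k_r(z,w)=\Big(\tfrac1rd(u(z+rw),u(z))-m_w(z)\Big)^+,\qquad z\in D',\ w\in B_1 .
\]
By (1) applied to $rw$, for every $w$ and a.e.\ $z$ we have $k_r(z,w)\le|\int_0^1m_w(z+\tau rw)\,d\tau-m_w(z)|$. By continuity of translations in $L^1$, $\int_{D'}k_r(z,w)\,dz\to0$ as $r\to0$ for each $w\in B_1$, and these integrals are bounded by $2\|g\|_{L^1}$. Hence $\int_{B_1}\int_{D'}k_r\,dz\,dw\to0$. Choosing subsequences diagonally for $\kappa=1/l$, $l=2,3,\dots$, we find $r_j\to0$ such that $\int_{B_1}k_{r_j}(z,w)\,dw\to0$ for a.e.\ $z\in D$. On the other hand, by the definition of the approximate metric derivative, $\frac1{r_j}d(u(z+r_jw),u(z))\to\operatorname{md}u_z(w)$ in measure on $w\in B_1$, for a.e.\ $z$. Passing to an a.e.\ convergent subsequence and using Fatou's lemma, we get $(\operatorname{md}u_z(w)-m_w(z))^+=0$ for a.e.\ $w\in B_1$. Both terms are seminorms in $w$, so this holds for all $w$.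
\end{proof}

\begin{lemma}\label{lem:cons}
Let $u\in W^{1,2}(D,Y)$.
\begin{enumerate}
\item[(i)] \emph{(Minimal gradient.)} The functions $g_u$ and $z\mapsto\operatorname{md}u_z(w)$, $w\in\mathbb R^2$, are measurable. For each $y\in Y$ and a.e.\ $z$ we have $|\nabla u_y(z)\cdot w|\le\operatorname{md}u_z(w)$ for all $w$; in particular $|\nabla u_y|\le g_u$. If $A=\{y_i\}$ and $g$ are as in Lemma~\ref{lem:md}, then $g_u\le g$ a.e. Finally $\operatorname{Area}(u)\le E(u)<\infty$.
\item[(ii)] \emph{(Isometric embeddings.)} Let $S\subset Y$ be closed and separable with $u(z)\in S$ for a.e.\ $z$, and let $\iota\colon S\to Y'$ be an isometric embedding into a complete space. Then $\iota\circ u\in W^{1,2}(D,Y')$ has the same approximate metric derivatives as $u$, hence the same energy and area, and $\operatorname{tr}(\iota\circ u)=\iota\circ\operatorname{tr}u$.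
\item[(iii)] \emph{(Traces.)} For each $y\in Y$, $\operatorname{tr}(u_y)=d(y,\operatorname{tr}u)$ a.e.\ on $S^1$.
\item[(iv)] \emph{(Reparametrization.)} Let $\varphi$ be a smooth diffeomorphism of $\overline D$. Then $u\circ\varphi\in W^{1,2}(D,Y)$, $\operatorname{md}(u\circ\varphi)_z=\operatorname{md}u_{\varphi(z)}\circ D\varphi_z$ for a.e.\ $z$, and $\operatorname{Area}(u\circ\varphi)=\operatorname{Area}(u)$. If $\operatorname{tr}u$ has a continuous representative $\gamma$, then $\operatorname{tr}(u\circ\varphi)=\gamma\circ\varphi|_{S^1}$. If $\varphi$ is a M\"obius or anti-M\"obius transformation of $\overline D$, then $E(u\circ\varphi)=E(u)$.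
\item[(v)] \emph{(Poincar\'e inequality.)} For convex $K\subset D$ of positive measure,
\[
\int_K\int_Kd(u(z),u(z'))^2\,dz\,dz'\le4\operatorname{diam}(K)^2\,|K|\int_Kg_u^2 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $A=\{y_i\}$ be countable with $u(z)\in\overline A$ a.e. By Lemma~\ref{lem:md}(3), $\operatorname{md}u_z(w)=\sup_i|\nabla u_{y_i}(z)\cdot w|$ and $g_u=\sup_i|\nabla u_{y_i}|$ a.e. This gives measurability and $g_u\le g$. (Measurability of $z\mapsto\mathbf J(\operatorname{md}u_z)$ then follows from Fubini's theorem applied to the set of $(z,x)$ with $\operatorname{md}u_z(x)\le1$.) For given $y$, add $y$ to $A$ to obtain the inequality for $\nabla u_y$. Finally $\mathbf J(s)\le|s|^2$.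

(ii) Let $A=\{y_i\}\subset S$ be countable and dense in $S$. The functions $d(\iota(y_i),\iota\circ u)=u_{y_i}$ are the same for both maps, so Lemma~\ref{lem:md} applied with $\iota(A)$ gives the first claim. For a.e.\ $v\in S^1$ we have $u(tv)\in S$ for a.e.\ $t$. As $S$ is closed, the absolutely continuous representative on this radius and its limit lie in $S$, and $\iota$ maps the limit to the limit.

(iii) For a.e.\ $v$, both sides are the limit as $t\to1$ of the absolutely continuous representative of $t\mapsto d(y,u(tv))$, by (F1) and the definition of $\operatorname{tr}u$.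

(iv) We have $(u\circ\varphi)_y=u_y\circ\varphi$, with gradient bounded by $(g_u\circ\varphi)\|D\varphi\|\in L^2(D)$. So $u\circ\varphi\in W^{1,2}(D,Y)$, and the formula for the metric derivative follows from Lemma~\ref{lem:md}(3) and the chain rule. The area formula follows from $\mathbf J(s\circ A)=|\det A|\mathbf J(s)$ and change of variables. If $\varphi$ is M\"obius or anti-M\"obius, then $D\varphi_z$ is a similarity, so $|s\circ D\varphi_z|^2=|\det D\varphi_z|\,|s|^2$, and $E$ is preserved as well. For the trace, let $x$ run through a countable dense subset of $\gamma(S^1)$. By (iii) and (F1), a.e.\ on $S^1$,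
\[
d(x,\operatorname{tr}(u\circ\varphi))=\operatorname{tr}(u_x\circ\varphi)=(\operatorname{tr}u_x)\circ\varphi=d(x,\gamma\circ\varphi).
\]
For a.e.\ $v$ this holds for all $x$. Let $x\to\gamma(\varphi(v))$.

(v) Apply Lemma~\ref{lem:md}(1) with $g=g_u$ and $w=z'-z$, using Fubini in $(z,w)$ and the Cauchy--Schwarz inequality: for a.e.\ $(z,z')\in K\times K$,
\[
d(u(z),u(z'))^2\le|z-z'|^2\int_0^1g_u^2(z+\tau(z'-z))\,d\tau .
\]
Integrate over $K\times K$. For $\tau\ge\frac12$ substitute $\xi=z+\tau(z'-z)\in K$ for $z'$; this costs a factor $\tau^{-2}\le4$. For $\tau<\frac12$ substitute $\xi$ for $z$, at the cost of a factor $(1-\tau)^{-2}\le4$. So for each $\tau$ the double integral of $g_u^2(z+\tau(z'-z))$ is at most $4|K|\int_Kg_u^2$.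
\end{proof}

\section{From bounded area to bounded energy}\label{sec:energy}

Area is invariant under all reparametrizations of the disc, so a bound on it controls no derivative of $u$. A bound on the energy does, and we now show that a suitable reparametrization brings the energy down to $2\operatorname{Area}(u)$, up to an arbitrarily small error. At a single point $z$ we would compose with a linear map that makes the unit ball of $\operatorname{md}u_z$ as round as possible. John's theorem says how round that is, and uniformization makes the pointwise choices into a diffeomorphism.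

Let $\mathcal G$ be the set of symmetric positive definite $2\times2$ matrices of determinant $1$. For $G\in\mathcal G$ and a seminorm $s$ put
\[
\|s\|_G=\max\{s(w):w^TGw\le1\}=\max_{|v|\le1}s(G^{-1/2}v),
\]
which is continuous in $G$, with $\|s\|_I=|s|$. For $u\in W^{1,2}(D,Y)$, $s_z=\operatorname{md}u_z$ and a measurable field $G\colon D\to\mathcal G$ put $E_G(u)=\int_D\|s_z\|^2_{G(z)}\,dz$, so that $E_I(u)=E(u)$.

\begin{lemma}\label{lem:EG}
\begin{enumerate}
\item[(a)] Let $u\in W^{1,2}(D,Y)$ and let $G\colon D\to\mathcal G$ be measurable with finitely many values. There are smooth diffeomorphisms $\varphi_j$ of $\overline D$ with $E(u\circ\varphi_j)\to E_G(u)$.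
\item[(b)] For every seminorm $s$ on $\mathbb R^2$ we have $\inf_{G\in\mathcal G}\|s\|_G^2\le2\mathbf J(s)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose first that $G\colon\overline D\to\mathcal G$ is smooth, not necessarily with finitely many values, and take $\varphi$ as in \eqref{eq:unif}. Taking determinants gives $\lambda=|\det D\varphi|$. If $v=D\varphi_zw$, then $v^TG(\varphi(z))v=\lambda(z)|w|^2$. Hence
\[
|s_{\varphi(z)}\circ D\varphi_z|^2=|\det D\varphi_z|\,\|s_{\varphi(z)}\|^2_{G(\varphi(z))},
\]
and integration, with Lemma~\ref{lem:cons}(iv), gives $E(u\circ\varphi)=E_G(u)$.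

Now let $G$ be as in (a), with eigenvalues in $[L^{-1},L]$. Extend $G$ by $I$ to $\mathbb R^2$, mollify, and divide by the square root of the determinant. Mollification keeps the eigenvalues in $[L^{-1},L]$, so the divisor lies in $[L^{-1},L]$, and the result is smooth, $\mathcal G$-valued, with eigenvalues in $[L^{-2},L^2]$. For a sequence of mollifiers we obtain such $G_j\to G$ a.e. Then $\|s_z\|^2_{G_j(z)}\to\|s_z\|^2_{G(z)}$ a.e., and $\|s_z\|_{G_j(z)}^2\le L^2|s_z|^2$, so $E_{G_j}(u)\to E_G(u)$ by dominated convergence. Apply the smooth case to each $G_j$.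

(b) If $s$ is a norm, let $\mathcal E=\{w^TGw\le t^2\}$ with $G\in\mathcal G$, $t>0$, be the John ellipse of $K=\{s\le1\}$. Since $\mathcal E\subset K\subset\sqrt2\,\mathcal E$,
\[
\|s\|_G^2\le t^{-2}=\frac{\pi}{|\mathcal E|}\le\frac{2\pi}{|K|}=2\mathbf J(s).
\]
If $s$ is not a norm, then $s=|\langle a,\cdot\rangle|$ for some $a\in\mathbb R^2$. Take $G$ with eigenvalue $n^2$ on $\mathbb Ra$ (on any line if $a=0$) and $n^{-2}$ on the orthogonal line. Then $\|s\|_G^2=|a|^2/n^2\to0$ as $n\to\infty$.
\end{proof}

\begin{lemma}\label{lem:energy}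
For $u\in W^{1,2}(D,Y)$ and $\epsilon>0$ there is a smooth diffeomorphism $\varphi$ of $\overline D$ with $E(u\circ\varphi)\le2\operatorname{Area}(u)+\epsilon$.
\end{lemma}

\begin{proof}
Let $\{G^{(1)},G^{(2)},\dots\}$ be dense in $\mathcal G$. For a.e.\ $z$ let $m(z)$ be the first $m$ with $\|s_z\|^2_{G^{(m)}}\le2\mathbf J(s_z)+\frac{\epsilon}{4\pi}$. It exists by Lemma~\ref{lem:EG}(b) and continuity, and it is measurable in $z$ by Lemma~\ref{lem:cons}(i). Let $G(z)=G^{(m(z))}$ if $m(z)\le M'$ and $G(z)=I$ otherwise. Then
\[
E_G(u)\le2\operatorname{Area}(u)+\frac\epsilon4+\int_{\{m(z)>M'\}}|s_z|^2\,dz\le2\operatorname{Area}(u)+\frac\epsilon2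
\]
if $M'$ is large, because $E(u)<\infty$. Now apply Lemma~\ref{lem:EG}(a).
\end{proof}

\section{Equicontinuity of the boundary values}\label{sec:boundary}

Energy is invariant under the M\"obius group of $\overline D$, which is not compact. So bounded energy alone cannot make boundary parametrizations equicontinuous. Fixing three points of the circle removes this freedom, and this is the only obstruction. We put together two classical arguments.

\begin{lemma}[Courant--Lebesgue]\label{lem:CL}
Let $u\in W^{1,2}(D,Y)$ with $E(u)\le M$, and let $\operatorname{tr}u$ be represented by a continuous $\gamma$. For $p\in S^1$ and $0<\delta<1$ there is $r\in(\delta,\sqrt\delta)$ with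
\[
d(\gamma(a),\gamma(b))\le\Big(\frac{2\pi M}{\log\frac1\delta}\Big)^{1/2},\qquad\{a,b\}=S^1\cap\partial B(p,r).
\]
\end{lemma}

\begin{proof}
For $0<r<1$ let $C_r=D\cap\partial B(p,r)$, an arc with endpoints $a_r,b_r\in S^1$. Since $D$ lies in a half plane bounded by a line through $p$, the length of $C_r$ is at most $\pi r$.

Let $h\in W^{1,2}(D)$ have continuous trace $h^*$, and choose $h_j\in C^\infty(\overline D)$ with $h_j\to h$ in $W^{1,2}(D)$. After passing to a subsequence, $\int_{C_r}|\nabla h_j-\nabla h|\to0$ for a.e.\ $r$ (polar coordinates at $p$), and $h_j\to h^*$ a.e.\ on $S^1$. The latter convergence takes place at $a_r$ and $b_r$ for a.e.\ $r$, because $r\mapsto a_r$ and $r\mapsto b_r$ are locally bi-Lipschitz. Passing to the limit in $|h_j(a_r)-h_j(b_r)|\le\int_{C_r}|\nabla h_j|$ we get $|h^*(a_r)-h^*(b_r)|\le\int_{C_r}|\nabla h|$ for a.e.\ $r$. Apply this to $h=u_x$, whose trace is $d(x,\gamma)$ by Lemma~\ref{lem:cons}(iii), for all $x$ in a countable dense subset of $\gamma(S^1)$, and take the supremum over $x$. Since $|\nabla u_x|\le g_u$,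
\[
d(\gamma(a_r),\gamma(b_r))\le\int_{C_r}g_u\qquad\text{for a.e. }r\in(0,1).
\]
By the Cauchy--Schwarz inequality,
\[
\int_\delta^{\sqrt\delta}\Big(\int_{C_r}g_u\Big)^2\frac{dr}r\le\pi\int_\delta^{\sqrt\delta}\int_{C_r}g_u^2\,dr\le\pi M,\qquad\int_\delta^{\sqrt\delta}\frac{dr}r=\frac12\log\frac1\delta .
\]
Hence $(\int_{C_r}g_u)^2\le2\pi M/\log\frac1\delta$ on a set of $r\in(\delta,\sqrt\delta)$ of positive measure, since otherwise the first integral would exceed $\pi M$. Choose $r$ in this set and outside the exceptional null set.
\end{proof}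

Let $q_1,q_2,q_3$ be the third roots of unity.

\begin{lemma}\label{lem:arcs}
Let $\psi\colon S^1\to S^1$ be a uniform limit of homeomorphisms with $\psi(q_j)=q_j$ for $j=1,2,3$. Let $p\in S^1$, $0<r<\frac12$, and let $a,b$ be the endpoints of the arc $I=S^1\cap\overline B(p,r)$. If $|\psi(a)-\psi(b)|\le\epsilon<1$, then $\operatorname{diam}\psi(I)\le\epsilon$.
\end{lemma}

\begin{proof}
Let $\psi_i\to\psi$ uniformly with $\psi_i$ homeomorphisms of $S^1$ (which need not fix the $q_j$), and let $I'=\overline{S^1\setminus I}$. The sets $\psi_i(I)$ and $\psi_i(I')$ are the two arcs with endpoints $\psi_i(a),\psi_i(b)$. Let $\epsilon_i=|\psi_i(a)-\psi_i(b)|$; then $\lim\epsilon_i\le\epsilon<1$, and for large $i$ the shorter of the two arcs has diameter $\epsilon_i$. Since $|q_k-q_l|=\sqrt3>2r$ for $k\ne l$, the arc $I$ contains at most one $q_j$. So $I'$ contains two of them, and since $\psi_i(q_j)\to q_j$ we have $\operatorname{diam}\psi_i(I')\ge\sqrt3-o(1)>\epsilon_i$ for large $i$. Hence $\psi_i(I)$ is the shorter arc and has diameter $\epsilon_i$. Let $i\to\infty$.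
\end{proof}

The next lemma combines the two. Its point is that $\delta$ depends only on $M$ and $\eta$, so it can be used for sequences of maps and even for varying targets.

\begin{lemma}\label{lem:equi}
Let $0<\epsilon<1$, $\eta,M>0$ and $0<\delta<\frac14$ with $2\pi M/\log\frac1\delta\le\eta^2$. Let $c\colon S^1\to Y$ be continuous such that $d(c(s),c(t))\le\eta$ implies $|s-t|\le\epsilon$. Let $u\in W^{1,2}(D,Y)$ with $E(u)\le M$ have trace $c\circ\psi$, where $\psi$ is a uniform limit of homeomorphisms of $S^1$ with $\psi(q_j)=q_j$, $j=1,2,3$. Then $|s-t|\le\delta$ implies $|\psi(s)-\psi(t)|\le\epsilon$.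
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:CL} with $p=t$ and $\gamma=c\circ\psi$. It gives $r\in(\delta,\sqrt\delta)\subset(0,\frac12)$ with $d(c(\psi(a)),c(\psi(b)))\le\eta$, hence $|\psi(a)-\psi(b)|\le\epsilon$. By Lemma~\ref{lem:arcs}, $\operatorname{diam}\psi(S^1\cap\overline B(t,r))\le\epsilon$, and both $s$ and $t$ lie in this arc.
\end{proof}

\section{Limits of discs along an ultrafilter}\label{sec:limits}

We now construct a limit of discs $u_n\colon D\to X_n$ in $\lim_\omega X_n$. The spaces $X_n$ may vary; we need this for Theorem~\ref{thm:cones}, and for Theorem~\ref{thm:ultra} we use a constant sequence. The pointwise definition $z\mapsto[(u_n(z))]$ is of no use: the sets of good indices depend on $z$, and there is no reason for the result to be measurable or to have essentially separable image. Instead we sample each $u_n$ at one well-chosen point of each dyadic square. This is a countable amount of data, it has an ultralimit, and the Poincar\'e inequality shows that it determines a map.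

\begin{proposition}\label{prop:limit}
Let $Y=\lim_\omega(X_n,d_n,p_n)$ with complete $X_n$. For $\omega$-a.a.\ $n$ let $u_n\in W^{1,2}(D,X_n)$, with a continuous representative $\gamma_n$ of $\operatorname{tr}u_n$, satisfy $E(u_n)\le M$ and $d_n(p_n,\gamma_n(s))\le R$ for all $s\in S^1$, where $M$ and $R$ do not depend on $n$. Suppose that $(\gamma_n)$ is $\omega$-equicontinuous: for each $\epsilon>0$ there is $\delta>0$ such that for $\omega$-a.a.\ $n$, $|s-t|\le\delta$ implies $d_n(\gamma_n(s),\gamma_n(t))\le\epsilon$. Let $\gamma(s)=[(\gamma_n(s))]$, a continuous curve in $Y$. Then there is $u\in W^{1,2}(D,Y)$ with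
\[
\operatorname{tr}u=\gamma,\qquad E(u)\le\lim_\omega E(u_n),\qquad\operatorname{Area}(u)\le\lim_\omega\operatorname{Area}(u_n).
\]
\end{proposition}

\begin{proof}
Discard the indices $n$, outside a set of $\omega$, for which $u_n$ is not given or one of the bounds by $M$ and $R$ fails. Fix representatives of $u_n$ with separable image, and write $g_n=g_{u_n}$ and $\rho_n(z,z')=d_n(u_n(z),u_n(z'))$.

\medskip
\noindent\textbf{Step 1: sample points.} The function $h_n=d_n(p_n,u_n)$ satisfies $|\nabla h_n|\le g_n$ and $0\le\operatorname{tr}h_n\le R$, so by (F1) $\|h_n\|_{L^2(D)}\le B$ with $B$ depending only on $M$ and $R$.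

Let $\mathcal Q_m$, $m\ge0$, be the finite partition of $D$ into the nonempty sets $K=Q\cap D$, where $Q$ is a half-open dyadic square of side $2^{-m}$. Each $K$ is convex, has positive measure since $D$ is open, and satisfies $\operatorname{diam}(K)^2\le2\cdot4^{-m}$. By Lemma~\ref{lem:cons}(v) the average over $z'\in K$ of $\int_K\rho_n(z,z')^2\,dz$ is at most $4\operatorname{diam}(K)^2\int_Kg_n^2$, so we may choose $z_K^n\in K$ such that the integral with $z'=z_K^n$ does not exceed this bound. Summing over $K$,
\begin{equation}\label{eq:sample}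
\sum_{K\in\mathcal Q_m}\int_K\rho_n(z,z_K^n)^2\,dz\le8M4^{-m}.
\end{equation}
Put $x_K^n=u_n(z_K^n)$. Then
\[
|K|\,d_n(x_K^n,p_n)^2\le2\int_K\big(\rho_n(z,z_K^n)^2+h_n(z)^2\big)\,dz\le16M+2B^2,
\]
so $y_K:=[(x_K^n)]\in Y$ is defined for every $K\in T:=\bigsqcup_m\mathcal Q_m$.

\medskip
\noindent\textbf{Step 2: the limit map.} Let $v_m\colon D\to Y$ be equal to $y_K$ on $K\in\mathcal Q_m$. For $m<m'$ and $K'\subset K$ with $K'\in\mathcal Q_{m'}$, $K\in\mathcal Q_m$, we have $d_n(x_{K'}^n,x_K^n)\le\rho_n(z,z_{K'}^n)+\rho_n(z,z_K^n)$ for $z\in K'$. Integrating the square over $K'$, summing, and using \eqref{eq:sample},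
\[
\int_Dd(v_m,v_{m'})^2=\lim_\omega\sum_{K'\subset K}|K'|\,d_n(x_{K'}^n,x_K^n)^2\le2\big(8M4^{-m'}+8M4^{-m}\big)\le32M4^{-m}.
\]
Hence $\sum_m\|d(v_m,v_{m+1})\|_{L^2}<\infty$, so $\sum_md(v_m,v_{m+1})<\infty$ a.e. Since $Y$ is complete, $v_m$ converges a.e.\ to a measurable map $u$ with values a.e.\ in the closure of the countable set $\{y_K:K\in T\}$. By Fatou's lemma
\begin{equation}\label{eq:vm}
\|d(u,v_m)\|_{L^2(D)}^2\le32M4^{-m},
\end{equation}
so $u\in L^2(D,Y)$.

\medskip
\noindent\textbf{Step 3: distance functions converge.} Let $(x^n)$ represent $y\in Y$. We claim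
\begin{equation}\label{eq:dist}
\lim_\omega\|d_n(x^n,u_n)-d(y,u)\|_{L^2(D)}=0 .
\end{equation}
On $K\in\mathcal Q_m$ we have $|d_n(x^n,u_n(z))-d_n(x^n,x_K^n)|\le\rho_n(z,z_K^n)$ and $|d(y,u)-d(y,y_K)|\le d(u,v_m)$. So for each $m$, by \eqref{eq:sample} and \eqref{eq:vm}, the norm in \eqref{eq:dist} is at most
\[
(8M4^{-m})^{1/2}+\Big\|\sum_{K\in\mathcal Q_m}\big(d_n(x^n,x_K^n)-d(y,y_K)\big)1_K\Big\|_{L^2}+(32M4^{-m})^{1/2}.
\]
The middle term is built from finitely many numbers that tend to $0$ along $\omega$. Let $m\to\infty$.

\medskip
\noindent\textbf{Step 4: an ordinary subsequence; energy.} Let $\Sigma\subset S^1$ be countable and dense, and put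
\[
h_n^K=d_n(x_K^n,u_n)\quad(K\in T),\qquad k_n^\sigma=d_n(\gamma_n(\sigma),u_n)\quad(\sigma\in\Sigma).
\]
By $\omega$-equicontinuity and finite nets in $S^1$, $d_n(\gamma_n(\sigma),\gamma_n(\cdot))\to d(\gamma(\sigma),\gamma(\cdot))$ uniformly on $S^1$ along $\omega$. Hence the following countably many quantities tend to $0$ along $\omega$, the first two families by Step 3:
\begin{gather*}
\|h_n^K-d(y_K,u)\|_{L^2},\quad\|k_n^\sigma-d(\gamma(\sigma),u)\|_{L^2},\quad\sup_s|d_n(\gamma_n(\sigma),\gamma_n(s))-d(\gamma(\sigma),\gamma(s))|,\\
|\operatorname{Area}(u_n)-\lim_\omega\operatorname{Area}(u_n)|,\qquad|E(u_n)-\lim_\omega E(u_n)| .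
\end{gather*}
Enumerate them. For each $j$ the set of $n$ for which the first $j$ of them are at most $\frac1j$ belongs to $\omega$, hence is infinite, so we can choose $n_j>n_{j-1}$ in it. Along $(n_j)$ all these quantities tend to $0$ in the usual sense. After passing to a further subsequence, $g_{n_j}\rightharpoonup g$ weakly in $L^2(D)$.

The functions $h_{n_j}^K$ and $k_{n_j}^\sigma$ have gradients bounded by $g_{n_j}$ and converge in $L^2(D)$, so they converge weakly in $W^{1,2}(D)$, to $u_{y_K}$ and $u_{\gamma(\sigma)}$. Testing $\partial_eh_{n_j}^K\le g_{n_j}$ against nonnegative functions, for countably many dense unit vectors $e$, gives $|\nabla u_{y_K}|\le g$ a.e. By Lemma~\ref{lem:md}(2) with $A=\{y_K\}$ we have $u\in W^{1,2}(D,Y)$, and by Lemma~\ref{lem:cons}(i)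
\[
E(u)\le\int_Dg^2\le\liminf_j\int_Dg_{n_j}^2=\lim_\omega E(u_n).
\]

\medskip
\noindent\textbf{Step 5: trace.} The trace operator is compact, so by Lemma~\ref{lem:cons}(iii) the functions $\operatorname{tr}(k_{n_j}^\sigma)=d_{n_j}(\gamma_{n_j}(\sigma),\gamma_{n_j})$ converge to $\operatorname{tr}(u_{\gamma(\sigma)})=d(\gamma(\sigma),\operatorname{tr}u)$ in $L^2(S^1)$. By Step 4 they also converge uniformly to $d(\gamma(\sigma),\gamma)$. Thus for a.e.\ $s$ we have $d(\gamma(\sigma),\operatorname{tr}u(s))=d(\gamma(\sigma),\gamma(s))$ for all $\sigma\in\Sigma$. Letting $\sigma\to s$ gives $\operatorname{tr}u(s)=\gamma(s)$.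

\medskip
\noindent\textbf{Step 6: area.} The area density is not a convex function of the derivative, so its lower semicontinuity under weak convergence is not automatic. As for the classical area functional, the way out is to write the area as a convex function of the $2\times2$ minors, which \emph{are} continuous under weak convergence. For the Hausdorff area this convexity is the theorem of Burago and Ivanov. To apply it we use finitely many distance functions at a time.

Enumerate $T=\{K_1,K_2,\dots\}$, write $y_i=y_{K_i}$ and $h_j^i=h_{n_j}^{K_i}$, fix $N\ge2$, and let $V=\ell_\infty^N$. By Step 4, $\phi_j=(h_j^1,\dots,h_j^N)$ converges to $\phi=(u_{y_1},\dots,u_{y_N})$ weakly in $W^{1,2}(D,V)$ and strongly in $L^2$. Put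
\[
\xi_j=\partial_1\phi_j\wedge\partial_2\phi_j,\qquad\xi=\partial_1\phi\wedge\partial_2\phi,
\]
which are in $L^1(D,\Lambda^2V)$ with simple values.

\emph{A seminorm extending the area density.} Let $A$ be the area density of $V$ on simple bivectors, and for $\tau\in\Lambda^2V$ let
\[
F(\tau)=\inf\Big\{\sum_iA(\tau_i):\tau_i\text{ simple},\ \sum_i\tau_i=\tau\Big\}\qquad\text{(finite sums)}.
\]
As $A(t\tau)=|t|A(\tau)$, this is a seminorm on $\Lambda^2V$. It agrees with $A$ on simple bivectors: clearly $F\le A$ there, and if $F_0$ is a convex extension of $A$ and $\tau=\sum_{i=1}^k\tau_i$ with $\tau,\tau_i$ simple, then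
\[
A(\tau)=F_0\Big(\frac1k\sum_ik\tau_i\Big)\le\frac1k\sum_iA(k\tau_i)=\sum_iA(\tau_i).
\]
Therefore, with $s_z^N(w)=\max_{i\le N}|\nabla u_{y_i}(z)\cdot w|$,
\begin{equation}\label{eq:F}
F(\xi(z))=\mathbf J(s_z^N),\qquad F(\xi_j(z))=\mathbf J\Big(w\mapsto\max_{i\le N}|\nabla h^i_j(z)\cdot w|\Big)\le\mathbf J\big(\operatorname{md}(u_{n_j})_z\big)
\end{equation}
for a.e.\ $z$, the last inequality by Lemma~\ref{lem:cons}(i) and monotonicity of $\mathbf J$.

\emph{A dual formula.} Write $F=\sup_i\ell_i$ with countably many linear forms $\ell_i$ and $\ell_1=0$: take $0$ and a countable dense subset of the polar set $\{\ell:\ell\le F\}$. Then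
\begin{equation}\label{eq:dual}
\int_DF(\xi)=\sup\Big\{\sum_{i\le q}\int_D\psi_i\,\ell_i(\xi):q\in\mathbb N,\ \psi_i\in C_c^\infty(D),\ \psi_i\ge0,\ \sum_{i\le q}\psi_i\le1\Big\}.
\end{equation}
``$\ge$'' holds since $\ell_i\le F$ and $F\ge0$. For ``$\le$'' it suffices, by monotone convergence in $q$, to approximate $\int_D\max_{i\le q}\ell_i(\xi)$, whose integrand is nonnegative because $\ell_1=0$. Partition $D$ according to the first index at which the maximum is attained, intersect the pieces with $B(0,1-\kappa)$, and let $\psi_i$ be mollifications of their characteristic functions. By dominated convergence $\sum_i\int\psi_i\ell_i(\xi)$ tends to $\int_{B(0,1-\kappa)}\max_{i\le q}\ell_i(\xi)$. Let $\kappa\to0$.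

\emph{Weak continuity of minors.} For $a,b\in W^{1,2}(D)$ and $\psi\in C_c^\infty(D)$,
\[
\int_D\psi(\partial_1a\,\partial_2b-\partial_2a\,\partial_1b)=-\int_Da(\partial_1\psi\,\partial_2b-\partial_2\psi\,\partial_1b).
\]
For smooth $a,b$ this is integration by parts, since the bracket on the left is $\partial_1(a\,\partial_2b)-\partial_2(a\,\partial_1b)$; in general it follows by density. Apply it with $a,b$ components of $\phi_j$. On the right $a$ converges strongly in $L^2$ and $\nabla b$ weakly, so the right side converges to its value for the corresponding components of $\phi$. Hence, for $\psi_i$ as in \eqref{eq:dual},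
\[
\sum_{i\le q}\int_D\psi_i\,\ell_i(\xi)=\lim_j\sum_{i\le q}\int_D\psi_i\,\ell_i(\xi_j)\le\liminf_j\int_DF(\xi_j).
\]
With \eqref{eq:F}, \eqref{eq:dual} and Step 4 we obtain
\[
\int_D\mathbf J(s_z^N)\,dz\le\liminf_j\operatorname{Area}(u_{n_j})=\lim_\omega\operatorname{Area}(u_n).
\]

\emph{All distance functions.} As $N\to\infty$, $s_z^N\uparrow s_z:=\operatorname{md}u_z$ for a.e.\ $z$ by Lemma~\ref{lem:md}(3). Then $\mathbf J(s_z^N)\uparrow\mathbf J(s_z)$. If $s_z$ is not a norm, all terms vanish. If it is a norm, then by Dini's theorem on the unit circle $s_z^N$ is a norm for large $N$, and the decreasing sets $\{s_z^N\le1\}$ of finite measure have intersection $\{s_z\le1\}$. Monotone convergence gives $\operatorname{Area}(u)\le\lim_\omega\operatorname{Area}(u_n)$.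
\end{proof}

\section{Saturation: moving separable sets back}\label{sec:saturation}

Let $Y=\lim_\omega(X_n,d_n,p_n)$, let $\Gamma\subset Y$ be compact and nonempty, $y_0\in\Gamma$, and let $\hat Y=\lim_\omega(Y,d,y_0)$ with distance $\hat d$. We view $Y$ as a subset of $\hat Y$ via constant sequences.

Suppose a sequence of discs $u_k$ in $Y$ has a limit in $\hat Y$, as in Proposition~\ref{prop:limit}. One might try to replace each $u_k$ by a map into some $X_n$ and to diagonalize, but $u_k$ need not come from Sobolev maps into the $X_n$. It is enough, however, to lift countably many \emph{points}.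

\begin{lemma}\label{lem:sat}
Let $S\subset\hat Y$ be closed and separable with $\Gamma\subset S$. There is an isometric embedding $\iota\colon S\to Y$ with $\iota|_\Gamma=\mathrm{id}$.
\end{lemma}

\begin{proof}
Let $S_0=\{s_1,s_2,\dots\}$ be dense in $S$, with $\Gamma_0:=S_0\cap\Gamma$ dense in $\Gamma$ and $s_1\in\Gamma_0$. Write $s_i=[(y_k^i)_k]$ with $y_k^i\in Y$, and take $y_k^i=s_i$ for all $k$ if $s_i\in\Gamma_0$. For each $m\ge1$ choose $k_m$ with
\[
|d(y_{k_m}^i,y_{k_m}^j)-\hat d(s_i,s_j)|\le\tfrac1m\qquad\text{for all }i,j\le m;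
\]
the set of such indices belongs to $\omega$, so it is not empty. Write $y_{k_m}^i=[(x_n^{m,i})_n]$ with $x_n^{m,i}\in X_n$, choosing $x_n^{m,i}=x_n^i$ independent of $m$ if $s_i\in\Gamma_0$. Then
\[
N_m=\Big\{n\ge m:|d_n(x_n^{m,i},x_n^{m,j})-\hat d(s_i,s_j)|\le\tfrac2m\text{ for all }i,j\le m\Big\}\in\omega .
\]
Let $m(n)$ be as in Lemma~\ref{lem:diag}, and put
\[
\iota(s_i)=\big[(x_n^{m(n),i})_n\big].
\]
Since $\lim_\omega m(n)=\infty$, we have $m(n)\ge i$ for $\omega$-a.a.\ $n$; for the other $n$ we use $p_n$ in place of $x_n^{m(n),i}$. If $m(n)\ge i$, then $d_n(x_n^{m(n),i},x_n^1)\le\hat d(s_i,s_1)+2$, and $(x_n^1)$ represents $s_1\in Y$. So the sequence is bounded for $\omega$-a.a.\ $n$ and $\iota(s_i)\in Y$ is defined. If $m(n)\ge\max(i,j)$, then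
\[
|d_n(x_n^{m(n),i},x_n^{m(n),j})-\hat d(s_i,s_j)|\le\frac2{m(n)},
\]
and $\lim_\omega m(n)=\infty$ gives $d(\iota(s_i),\iota(s_j))=\hat d(s_i,s_j)$. By the choice of representatives, $\iota(s_i)=[(x_n^i)]=s_i$ for $s_i\in\Gamma_0$. Extend $\iota$ to $S$ by completeness of $Y$; then $\iota=\mathrm{id}$ on $\Gamma=\overline{\Gamma_0}$.
\end{proof}

For the space with arcs of length $1+\frac1k$ in Subsection~\ref{sub:idea}, in place of $Y$, the lemma fails with $\Gamma=\{a,b\}$ and $S=\{a,b,\hat y\}$: there is no midpoint to serve as $\iota(\hat y)$. So it is here that the hypothesis that $Y$ is an ultralimit is used.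

\section{Area minimizing discs in ultralimits}\label{sec:proofultra}

We prove Theorem~\ref{thm:ultra}. Let $Y=\lim_\omega(X_n,d_n,p_n)$, let $\Gamma\subset Y$ be a rectifiable Jordan curve with $\Lambda(\Gamma,Y)\ne\emptyset$, and fix a homeomorphism $c\colon S^1\to\Gamma$.

\begin{proposition}\label{prop:closed}
Let $u_k\in\Lambda(\Gamma,Y)$ with $\sup_kE(u_k)<\infty$. Then there is $u\in\Lambda(\Gamma,Y)$ with $\operatorname{Area}(u)\le\limsup_k\operatorname{Area}(u_k)$ and $E(u)\le\limsup_kE(u_k)$.
\end{proposition}

\begin{proof}
Let $M>0$ with $E(u_k)\le M$ for all $k$, and let $\gamma_k$ be the weakly monotone trace of $u_k$. Then $\psi_k=c^{-1}\circ\gamma_k$ is a uniform limit of homeomorphisms of $S^1$, hence surjective.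

\emph{Normalization.} Pick $a_j\in S^1$ with $\psi_k(a_j)=q_j$ and a M\"obius or anti-M\"obius transformation $\tau$ of $\overline D$ with $\tau(q_j)=a_j$, $j=1,2,3$. Replacing $u_k$ by $u_k\circ\tau$, which by Lemma~\ref{lem:cons}(iv) has the same area and energy and has trace $\gamma_k\circ\tau$, we may assume $\psi_k(q_j)=q_j$.

\emph{Boundary limit.} Let $0<\epsilon<1$. Since $c^{-1}$ is uniformly continuous there is $\eta>0$ such that $d(c(s),c(t))\le\eta$ implies $|s-t|\le\epsilon$. Lemma~\ref{lem:equi} gives $\delta>0$, independent of $k$, such that $|s-t|\le\delta$ implies $|\psi_k(s)-\psi_k(t)|\le\epsilon$. So $(\psi_k)$ is equicontinuous, and after passing to a subsequence, which does not increase the upper limits, $\psi_k\to\psi$ uniformly. Then $\psi$ is a uniform limit of homeomorphisms, and $\gamma=c\circ\psi$ is a weakly monotone parametrization of $\Gamma$, with $\gamma_k\to\gamma$ uniformly.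

\emph{Limit in $\hat Y$.} Apply Proposition~\ref{prop:limit} to the constant sequence of spaces $(Y,d,y_0)$, $y_0\in\Gamma$, whose ultralimit is $\hat Y$. Its hypotheses on the traces hold because $\gamma_k\to\gamma$ uniformly and $\Gamma$ is bounded, and for the same reason the limit curve is $\gamma$. We obtain $\hat u\in W^{1,2}(D,\hat Y)$ with $\operatorname{tr}\hat u=\gamma$ whose area and energy are bounded by the upper limits.

\emph{Back to $Y$.} Let $S\subset\hat Y$ be closed and separable, containing $\Gamma$ and $\hat u(z)$ for a.e.\ $z$, and let $\iota$ be as in Lemma~\ref{lem:sat}. By Lemma~\ref{lem:cons}(ii), $u=\iota\circ\hat u\in W^{1,2}(D,Y)$ has trace $\iota\circ\gamma=\gamma$ and the same area and energy as $\hat u$.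
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ultra}: existence]
Let $m=\inf\{\operatorname{Area}(u):u\in\Lambda(\Gamma,Y)\}$, which is finite by Lemma~\ref{lem:cons}(i) and $\Lambda(\Gamma,Y)\ne\emptyset$. Choose $u_k\in\Lambda(\Gamma,Y)$ with $\operatorname{Area}(u_k)\to m$. Composition with a smooth diffeomorphism of $\overline D$ preserves $\Lambda(\Gamma,Y)$ and the area, by Lemma~\ref{lem:cons}(iv). So by Lemma~\ref{lem:energy} we may reparametrize to have $E(u_k)\le2\operatorname{Area}(u_k)+1$. Proposition~\ref{prop:closed} gives $u\in\Lambda(\Gamma,Y)$ with $\operatorname{Area}(u)\le m$.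
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ultra}: quasiconformality]
Among all minimizers we choose one that minimizes energy. Let $\mathcal M\neq\emptyset$ be the set of area minimizers in $\Lambda(\Gamma,Y)$. Proposition~\ref{prop:closed}, applied to a sequence in $\mathcal M$ minimizing $E$, yields $u\in\mathcal M$ with $E(u)=\min_{\mathcal M}E$. Let $s_z=\operatorname{md}u_z$.

If $\varphi$ is a smooth diffeomorphism of $\overline D$, then $u\circ\varphi\in\mathcal M$, so $E(u\circ\varphi)\ge E(u)$. By Lemma~\ref{lem:EG}(a), $E_G(u)\ge E(u)=E_I(u)$ for every measurable $G\colon D\to\mathcal G$ with finitely many values. Let $\{G^{(m)}\}$ be dense in $\mathcal G$. Taking $G=G^{(m)}$ on a measurable set $B$ and $G=I$ elsewhere gives $\int_B\|s_z\|_{G^{(m)}}^2\,dz\ge\int_B|s_z|^2\,dz$ for all $B$ and $m$. Hence, by density and continuity, for a.e.\ $z$,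
\[
\|s_z\|_G\ge|s_z|\qquad\text{for all }G\in\mathcal G .
\]
Fix such a $z$ with $s_z\ne0$. Then $s_z$ is a norm, since otherwise $\inf_G\|s_z\|_G=0$ by Lemma~\ref{lem:EG}(b). For given $G\in\mathcal G$ the largest ellipse of the form $\{w^TGw\le t^2\}$ contained in $\{s_z\le1\}$ has area $\pi/\|s_z\|_G^2\le\pi/|s_z|^2$, and for $G=I$ it is $\overline B(0,1/|s_z|)$. So $\overline B(0,1/|s_z|)$ is the ellipse of maximal area in $\{s_z\le1\}$. By John's theorem $\{s_z\le1\}\subset\overline B(0,\sqrt2/|s_z|)$, that is, $\min_{|w|=1}s_z(w)\ge|s_z|/\sqrt2$. If $s_z$ comes from an inner product, then $\{s_z\le1\}$ is an ellipse, hence equal to its own maximal area ellipse, and $s_z=|s_z|\,|\cdot|$.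
\end{proof}

\section{From the Dehn function to a disc in the cone}\label{sec:proofcones}

We prove Theorem~\ref{thm:cones}. Let $X_n=(X,d_n)$ with $d_n=r_n^{-1}d$, let $Y=X_\omega=\lim_\omega(X_n,d_n,p_n)$, and let $\Gamma\subset Y$ be a rectifiable Jordan curve, $L=\ell(\Gamma)>0$. By Theorem~\ref{thm:ultra} it suffices to find $u\in\Lambda(\Gamma,Y)$ with $\operatorname{Area}(u)\le CL^2$. We approximate $\Gamma$ by loops in $X_n$, fill them there, and pass to the limit with Proposition~\ref{prop:limit}.

\medskip
\noindent\textbf{Step 1: loops and fillings in $X_n$.} Let $c\colon S^1\to\Gamma$ be a homeomorphism of constant speed. Let $\Sigma_m\subset S^1$, $m\ge1$, be the set of $2^m$-th roots of unity and $\Sigma=\bigcup_m\Sigma_m$. For each $\sigma\in\Sigma$ fix a representative $c(\sigma)=[(x_n^\sigma)]$. Put $L_m=L+2^{1-m}$, and choose $R_m$ with $\delta_X^{\operatorname{Lip}}(r)\le(C+\frac1m)r^2$ for $r\ge R_m$. Let $N_m$ be the set of $n\ge m$ with $r_nL\ge R_m$ and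
\[
d_n(x_n^\sigma,x_n^{\sigma'})\le L2^{-m}+4^{-m}\qquad\text{for all neighbors }\sigma,\sigma'\in\Sigma_m .
\]
Since $r_n\to\infty$ and $d(c(\sigma),c(\sigma'))\le L2^{-m}$ for neighbors, $N_m\in\omega$.

Let $n\in N_m$. The set $\Sigma_m$ divides $S^1$ into $2^m$ arcs with neighboring endpoints. For each of these arcs, with endpoints $\sigma,\sigma'$, the points $x_n^\sigma,x_n^{\sigma'}$ can be joined by a path of $d_n$-length at most $L2^{-m}+2\cdot4^{-m}=L_m2^{-m}$, since $X$ is a length space; parametrize it on the arc proportionally to arc length. This gives a loop $c_{m,n}\colon S^1\to X_n$ of length at most $L_m$ that is $\frac{L_m}{2\pi}$-Lipschitz for the arc length metric of $S^1$. Its length in $X$ is at most $r_nL_m$, and $r_nL_m\ge R_m$. As areas in $X_n$ are $r_n^{-2}$ times those in $X$, it has a Lipschitz filling $w_{m,n}\colon\overline D\to X_n$ with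
\[
\operatorname{Area}(w_{m,n})\le\big(C+\tfrac1m\big)L_m^2+\tfrac1m .
\]

Let $m(n)$ be as in Lemma~\ref{lem:diag}, and for $\omega$-a.a.\ $n$ put $c_n=c_{m(n),n}$ and $w_n=w_{m(n),n}$. Since $\lim_\omega m(n)=\infty$, the following hold.
\begin{itemize}
\item $\lim_\omega\operatorname{Area}(w_n)\le CL^2$.
\item The $c_n$ are uniformly Lipschitz, and $c_n(\sigma)=x_n^\sigma$ for each $\sigma\in\Sigma$ and $\omega$-a.a.\ $n$. Letting $\sigma\to s$ we get $[(c_n(s))]=c(s)$ for all $s\in S^1$. Using finite nets, $\sup_{s,t}|d_n(c_n(s),c_n(t))-d(c(s),c(t))|\to0$ along $\omega$.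
\end{itemize}

\medskip
\noindent\textbf{Step 2: reparametrization.} Lipschitz maps on $\overline D$ restrict to elements of $W^{1,2}(D,X_n)$. By Lemma~\ref{lem:energy} there are smooth diffeomorphisms $\varphi_n$ of $\overline D$ with
\[
E(w_n\circ\varphi_n)\le2\operatorname{Area}(w_n)+1\le M:=2CL^2+2
\]
for $\omega$-a.a.\ $n$. Choose M\"obius or anti-M\"obius transformations $\tau_n$ with $\varphi_n(\tau_n(q_j))=q_j$, $j=1,2,3$, and put $u_n=w_n\circ\varphi_n\circ\tau_n$ and $\psi_n=\varphi_n\circ\tau_n|_{S^1}$. Then $E(u_n)\le M$, $\operatorname{Area}(u_n)=\operatorname{Area}(w_n)$, and $\operatorname{tr}u_n=\gamma_n:=c_n\circ\psi_n$, where $\psi_n$ is a homeomorphism of $S^1$ fixing $q_1,q_2,q_3$.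

\medskip
\noindent\textbf{Step 3: boundary limit.} Let $0<\epsilon<1$, and choose $\eta>0$ such that $d(c(s),c(t))\le2\eta$ implies $|s-t|\le\epsilon$. By the uniform convergence in Step 1, for $\omega$-a.a.\ $n$ the inequality $d_n(c_n(s),c_n(t))\le\eta$ implies $|s-t|\le\epsilon$. By Lemma~\ref{lem:equi} there is $\delta>0$, depending only on $M$ and $\eta$, such that for $\omega$-a.a.\ $n$, $|s-t|\le\delta$ implies $|\psi_n(s)-\psi_n(t)|\le\epsilon$. (The curves $c_n$ need not be injective, and Lemma~\ref{lem:equi} does not ask for it.) Hence $\psi(s)=\lim_\omega\psi_n(s)$ is continuous, and $\psi_n\to\psi$ uniformly along $\omega$. In particular some ordinary subsequence of the homeomorphisms $\psi_n$ converges uniformly to $\psi$, so $\gamma:=c\circ\psi$ is a weakly monotone parametrization of $\Gamma$.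

Since the $c_n$ are uniformly Lipschitz, $(\gamma_n)$ is $\omega$-equicontinuous and
\[
[(\gamma_n(s))]=[(c_n(\psi(s)))]=c(\psi(s))=\gamma(s).
\]
Moreover $d_n(p_n,\gamma_n(\cdot))\le R$ for $\omega$-a.a.\ $n$ with some $R$ independent of $n$, because $d_n(p_n,c_n(1))=d_n(p_n,x_n^1)$ is bounded for $\omega$-a.a.\ $n$ and the $c_n$ are uniformly Lipschitz.

\medskip
\noindent\textbf{Step 4: conclusion.} Proposition~\ref{prop:limit} yields $u\in W^{1,2}(D,Y)$ with $\operatorname{tr}u=\gamma$ and $\operatorname{Area}(u)\le\lim_\omega\operatorname{Area}(w_n)\le CL^2$. Thus $u\in\Lambda(\Gamma,Y)$, and Theorem~\ref{thm:ultra} gives a minimizer, of area at most $CL^2$. \qed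

\begin{remark}
The length space hypothesis is used only to join neighboring sample points in Step 1, the Dehn function only to fill the resulting loops, and properness of $X$ is used nowhere.
\end{remark}

\section{Normed planes and the conformal threshold}\label{sec:normed}

We prove Theorem~\ref{thm:sharp}. Let $X=(\mathbb R^2,\|\cdot\|)$ be a normed plane; it is proper and geodesic. The map $x\mapsto r_n^{-1}(x-p_n)$ is an isometry from $(X,r_n^{-1}d,p_n)$ to $(X,d,0)$, and since $X$ is proper, every bounded sequence in it has a limit along $\omega$. So all asymptotic cones of $X$ are isometric to $X$.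

Let $u\in W^{1,2}(D,X)$. By the difference quotient argument in the proof of Lemma~\ref{lem:md}(2) the components of $u$ lie in $W^{1,2}(D)$, so (F3) gives
\begin{equation}\label{eq:normed}
\operatorname{md}u_z(w)=\|Du_zw\|\qquad\text{for a.e. }z\text{ and all }w.
\end{equation}
Since $\mathbf J(\|Du_z\,\cdot\|)=\mathbf J(\|\cdot\|)\,|\det Du_z|$, areas in $X$ are $\mathbf J(\|\cdot\|)$ times Euclidean areas. So Dehn functions of normed planes can be estimated from the Euclidean case.

\begin{lemma}\label{lem:isop}
In the Euclidean plane, every Lipschitz loop of length $\ell$ has Lipschitz filling area at most $\ell^2/4\pi$.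
\end{lemma}

\begin{proof}
Let $c$ be a Lipschitz loop of length $\ell>0$; for $\ell=0$ it is constant. We build fillings from three pieces.

\emph{From $c$ to constant speed.} Write $c=\bar c\circ\theta$, where $\bar c$ has constant speed $\frac{\ell}{2\pi}$ and $\theta$ is a Lipschitz monotone map of $S^1$ of degree one. Lift $\theta$ to $\mathbb R$, interpolate linearly between the lift and the identity, and compose with $\bar c$. This is a Lipschitz homotopy from $c$ to $\bar c$ whose image lies in the rectifiable curve $\bar c(S^1)$. That curve has zero Lebesgue measure, so by the area formula the homotopy has area $0$.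

\emph{The harmonic filling.} Identify the plane with $\mathbb C$, write $\bar c(e^{it})=\sum_kc_ke^{ikt}$, and let $h$ be the harmonic extension of $\bar c$ to $D$. Then
\[
\operatorname{Area}(h)\le\frac12\int_D|\nabla h|^2=\pi\sum_k|k||c_k|^2\le\pi\sum_kk^2|c_k|^2=\frac12\int_0^{2\pi}\Big|\frac{d}{dt}\bar c(e^{it})\Big|^2dt=\frac{\ell^2}{4\pi}.
\]
Since $h$ need not be Lipschitz up to the boundary, we use $h$ only on smaller discs: for $\rho<1$ the loop $c_\rho=h(\rho\,\cdot)|_{S^1}$ is filled by the smooth map $z\mapsto h(\rho z)$ on $\overline D$, of area at most $\ell^2/4\pi$.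

\emph{From $\bar c$ to $c_\rho$.} The loop $c_\rho$ is an average, with the Poisson kernel as weight, of the loops $e^{it}\mapsto\bar c(e^{i(t-\alpha)})$. So its Lipschitz constant is at most that of $\bar c$, namely $\frac\ell{2\pi}$ for the arc length metric of $S^1$, and $\|\bar c-c_\rho\|_\infty\to0$ as $\rho\to1$. The linear homotopy from $\bar c$ to $c_\rho$ is Lipschitz with area at most $2\pi\cdot\frac{\ell}{2\pi}\|\bar c-c_\rho\|_\infty\to0$.

Placing the two homotopies on concentric annuli around a disc that carries the harmonic filling gives Lipschitz fillings of $c$ of area at most $\ell^2/4\pi+\ell\|\bar c-c_\rho\|_\infty$. Let $\rho\to1$.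
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}: no conformal discs]
Let $C>\frac1{4\pi}$, choose $\epsilon>0$ with $(1+\epsilon)^2\le4\pi C$, and let
\[
\|w\|=|w|+\epsilon|w_1|,\qquad\text{so that}\qquad|w|\le\|w\|\le(1+\epsilon)|w| .
\]
This norm does not come from an inner product, since it is not differentiable at $(0,1)$. Let $X=(\mathbb R^2,\|\cdot\|)$.

\emph{Dehn function.} A Lipschitz loop of $\|\cdot\|$-length at most $r$ has Euclidean length at most $r$, and $\mathbf J(\|\cdot\|)\le(1+\epsilon)^2$. So Lemma~\ref{lem:isop} gives $\delta_X^{\operatorname{Lip}}(r)\le(1+\epsilon)^2r^2/4\pi\le Cr^2$.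

\emph{Discs.} All asymptotic cones of $X$ are isometric to $X$. Let $\Gamma\subset X$ be a rectifiable Jordan curve, and suppose that $u\in\Lambda(\Gamma,X)$ is conformal, $\operatorname{md}u_z=\lambda(z)|\cdot|$ a.e. If $\lambda(z)>0$ at a point where this and \eqref{eq:normed} hold, then $Du_z$ is invertible and $\|v\|=\lambda(z)|Du_z^{-1}v|$ for all $v$, so $\|\cdot\|$ comes from an inner product, a contradiction. Thus $\lambda=0$ a.e., hence $Du=0$ a.e., and $u$ and its trace are constant. But the trace has a representative with image $\Gamma$, a contradiction. So $\Gamma$ bounds no conformal disc at all.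
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}: optimality of $\sqrt2$]
Let $X=\ell_\infty^2$. Since $\|w\|_\infty\le|w|\le\sqrt2\,\|w\|_\infty$ and $\mathbf J(\|\cdot\|_\infty)=\frac\pi4$, Lemma~\ref{lem:isop} gives $\delta_X^{\operatorname{Lip}}(r)\le\frac\pi4\cdot\frac{2r^2}{4\pi}=\frac{r^2}8$. Let $\Gamma\subset X$ be a rectifiable Jordan curve. Since $X$ is isometric to its asymptotic cones, Theorem~\ref{thm:cones} gives $\Lambda(\Gamma,X)\ne\emptyset$, and Theorem~\ref{thm:ultra} applies to $\Gamma$.

Let $u\in\Lambda(\Gamma,X)$. By \eqref{eq:normed}, for a.e.\ $z$ at which $\operatorname{md}u_z$ is a norm, $Du_z$ is invertible and the set $P=\{\operatorname{md}u_z\le1\}$ is a parallelogram symmetric about $0$. Let $B(0,r)\subset P\subset\overline B(0,R)$. Both heights of $P$ are at least $2r$, and each side is at least as long as the height between the two sides that it joins, so $|P|\ge4r^2$. Both diagonals are at most $2R$, so $|P|\le\frac12(2R)^2=2R^2$. Hence $R\ge\sqrt2\,r$. Taking $1/r=\max_{|w|=1}\operatorname{md}u_z(w)$ and $1/R=\min_{|w|=1}\operatorname{md}u_z(w)$,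 we get
\[
\max_{|w|=1}\operatorname{md}u_z(w)\ge\sqrt2\min_{|w|=1}\operatorname{md}u_z(w)
\]
at almost all such $z$.

Suppose now that Theorem~\ref{thm:ultra} held with a constant smaller than $\sqrt2$, and let $u$ be a minimizer as in that statement. By the last inequality $\operatorname{md}u_z$ is a.e.\ not a norm, hence a.e.\ $0$ by the choice of $u$. Then $u$ and its trace are constant, which is impossible. So $\sqrt2$ cannot be replaced by a smaller constant.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BI} Burago and Ivanov, \emph{Minimality of planes in normed spaces}, GAFA 22 (2012).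
\bibitem{W} Stefan Wenger, \emph{Spaces with almost Euclidean Dehn function}, arXiv:1707.01398 (2017).
\end{thebibliography}

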